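# Induced subgraphs with many distinct degrees when $\hom(G)\ge\sqrt n$

## The guess $f(G)\ge c\,n/\hom(G)$ on small graphs

All graphs are finite and simple, $G$ has vertex set $V$ with $|V|=n$, and $\log$ means $\log_2$.

**Definition (homogeneous set).** A set of vertices is homogeneous if it induces a clique or an independent set; $\hom(G)$ is the size of the largest homogeneous set. In the path $P_4$ the largest clique and the largest independent set both have size $2$, so $\hom(P_4)=2$.

**Definition (distinct degrees).** $f(G)$ is the largest $k$ such that some induced subgraph of $G$ has $k$ distinct degrees. Degrees are counted inside the induced subgraph. Passing to the complement turns each degree $d$ in $G[W]$ into $|W|-1-d$, so neither $f$ nor $\hom$ changes.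

How small can $f(G)$ be? A large homogeneous set is an obvious way to waste vertices: a clique component contributes only one degree to any induced subgraph. If the worst graphs are made of pieces like that, the answer one would first guess is
$$f(G)\ \ge\ c\,\frac{n}{\hom(G)}\qquad\text{for an absolute constant }c>0 .$$
Here is the guess on simple cases.

- *Complete and empty graphs.* Here $\hom(G)=n$ and $f(G)=1=n/\hom(G)$.
- *The path $P_4$.* Here $n/\hom=2$. The whole path has degrees $1,2$, so $f\ge2$. Three distinct degrees would need the whole path (which has two) or a graph on three vertices with degrees $0,1,2$; the latter does not exist, since a vertex of degree $2$ among three vertices leaves no isolated vertex. So $f(P_4)=2$.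
- *Disjoint cliques.* Let $G$ consist of $k$ disjoint cliques of size $h$, so $n=kh$. Independent sets have size at most $k$, so $\hom(G)=\max\{k,h\}$. In an induced subgraph, vertices of one clique have equal degrees, and all degrees lie in $\{0,\dots,h-1\}$; hence $f\le\min\{k,h\}$. Keeping $i$ vertices of the $i$-th clique for $1\le i\le\min\{k,h\}$ gives equality. So $f(G)=\min\{k,h\}=n/\hom(G)$ exactly.
- *The half graph.* Vertices $a_1,\dots,a_m,b_1,\dots,b_m$ with $m\ge2$, and $a_i\sim b_j$ iff $i\le j$. Cliques have size at most $2$. An independent set that contains both kinds of vertices has all its $b$-indices smaller than all its $a$-indices, so it has size at most $m$. Hence $\hom=m$ and $n/\hom=2$, while the degree of $b_j$ is $j$, so $f\ge m$. The guess can only be a lower bound.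
- *The random graph $G(n,\frac12)$.* Proposition 5 below, with $p=\frac12$, says that with probability $1-o(1)$ we have $\hom(G)\le10\ln n$ and $f(G)\le12(n^2/2)^{1/3}$. Then $n/\hom(G)\ge n/(10\ln n)$ is far larger than $f(G)$.

So the guess is false without a condition on $\hom(G)$. The problem, from Bhargav Narayanan and István Tomon, "Induced subgraphs with many distinct degrees", arXiv:1609.01677 (2016), quotes two facts: every $n$-vertex graph satisfies $f(G)=\Omega((n/\hom(G))^{1/2})$, and $f(G)=\Omega(n/\hom(G))$ if $\hom(G)>n/(100\log n)$. It states the conjecture that the guess holds whenever $\hom(G)>n^{1/2}$. The conjecture is true, and the proof below does not use the two quoted facts.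

## Statements at, above and below $\hom(G)=\sqrt n$

**Theorem 1.** There is an absolute constant $c>0$ (for example $c=10^{-7}$) such that every $n$-vertex graph with $\hom(G)\ge n^{1/2}$ satisfies $f(G)\ge c\,n/\hom(G)$.

**Proposition 2 (sharpness).** For all integers $n\ge h\ge\sqrt n$ there is an $n$-vertex graph with $\hom=h$ and $f\le\lceil n/h\rceil\le 2n/h$.

**Corollary 3.** There is $c'>0$ such that every $n$-vertex graph satisfies $f(G)\ge c'\min\{n/\hom(G),\sqrt n\}$. In particular $\max\{f(G),\hom(G)\}\ge c'\sqrt n$, which is tight up to the constant.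

**Theorem 4.** For each $\varepsilon\in(0,\frac12]$ there is $c_\varepsilon>0$ such that every $n$-vertex graph with $n^\varepsilon\le\hom(G)\le n^{1/2}$ satisfies $f(G)\ge c_\varepsilon\,(n^2/\hom(G))^{1/3}$.

**Proposition 5.** Let $n^{-1/2}\le p=p(n)\le\frac12$ and $G\sim G(n,p)$. With probability $1-o(1)$, $\hom(G)\le\frac{5\ln n}{p}$ and $f(G)\le12(n^2p)^{1/3}$. Consequently:

(i) $f(G)\le21\,(n^2\ln n/\hom(G))^{1/3}$, so Theorem 4 is sharp up to a factor $O((\log n)^{1/3})$.

(ii) For $p=n^{-1/2}\ln^2n$, with high probability $\hom(G)\ge\frac{n^{1/2}}{2\ln^2n}$ but $f(G)=o(n/\hom(G))$. So the hypothesis of Theorem 1 cannot be relaxed to $\hom(G)\ge n^{1/2}/(2\ln^2n)$.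

## Uniform sampling on disjoint cliques stops near $\sqrt{h\ln h}$

The sensible first attempt is to put each vertex into $W$ independently with probability $\frac12$ and count the degrees in $G[W]$. Test it on the extremal example with $k=h$: $h$ disjoint cliques of size $h$, so $n=h^2$, where we need about $h$ degrees.

The degrees in $G[W]$ are $X_1-1,\dots,X_h-1$ (for the nonempty traces), where the $X_i$ are independent binomial variables with parameters $h,\frac12$. Hoeffding's inequality gives $\Pr(|X_i-\frac h2|\ge s)\le2e^{-2s^2/h}$. With $s=\sqrt{h\ln h}$ and a union bound over $h$ cliques, all $X_i$ lie within $s$ of $h/2$ with probability at least $1-2/h$. So we see at most $2\sqrt{h\ln h}+1$ distinct degrees, not $ch$. The averaging of independent bits is what fails: a degree to which $h$ bits contribute moves only by about $\sqrt h$.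

On this example the repair is to let the bits inside one clique move together. Give each clique $C$ a uniform $x_C\in[-1,1]$, give each vertex $w$ a uniform threshold $\zeta_w\in[-1,1]$, all independent, and put $w\in C$ into $W$ iff $\zeta_w\le x_C$. Then $|W\cap C|$ is the rank of $x_C$ among $h+1$ i.i.d. uniform variables, so it is uniform on $\{0,\dots,h\}$. For two cliques, conditioning on everything in $C'$,
$$\Pr\big(|W\cap C|=|W\cap C'|\big)\le\frac1{h+1},$$
where independent bits lead to a probability of order $h^{-1/2}$.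

A general graph has no cliques to carry the numbers. We shall attach a number $x_u$ to a *vertex* $u$ and let other vertices $w$ listen to it: if $w$ is a neighbor of $u$, a larger $x_u$ pushes $w$ into $W$; if $w$ is a non-neighbor, a larger $x_u$ pushes $w$ out. Either way the degree of $u$ rises relative to the others. The next section makes this into a lemma. It has three knobs: who carries a number (a sparse random set $U$), whom $w$ listens to (its listening set, chosen from several types), and how noisy $w$ is.

## Listening sets, signs and Cauchy noise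

Let $\emptyset\ne A\subseteq V$ and $H\ge1$. Let $\mathcal T$ be a finite set of *types* with weights $q_\tau>0$, $\sum_\tau q_\tau\le1$. For each $\tau\in\mathcal T$ and $w\in V$ we are given a *listening set* $A_w^\tau\subseteq A$ and a sign $s_w^\tau\in\{+,-\}$ such that

- if $s_w^\tau=+$, then $A_w^\tau\subseteq N(w)$;
- if $s_w^\tau=-$, then $A_w^\tau\cap(N(w)\cup\{w\})=\emptyset$.

Put $\sigma_w^\tau=\max\{1,|A_w^\tau|/H\}^{1/2}$. For distinct $u,u'\in A$ let
$$S(u,u')=N(u)\setminus\big(N(u')\cup\{u'\}\big),$$
$$L_\tau(u,u')=\{w\in S(u,u'):s_w^\tau=+,\ u\in A_w^\tau\}\cup\{w\in S(u',u):s_w^\tau=-,\ u\in A_w^\tau\},$$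
$$\Lambda_\tau(u,u')=\sum_{w\in L_\tau(u,u')}\frac1{\sigma_w^\tau},\qquad
P(u,u')=\min\Big\{1,\ \min_\tau\frac{7}{q_\tau\Lambda_\tau(u,u')},\ \min_\tau\frac{7}{q_\tau\Lambda_\tau(u',u)}\Big\},$$
with $7/0=\infty$. So $L_\tau(u,u')$ collects the vertices that listen to $u$ and help to separate the degree of $u$ from that of $u'$; each counts with weight $1/\sigma$, since a vertex that hears many voices reacts weakly to one of them.

**Example (complete multipartite graph).** Let $G$ be complete multipartite with $k\ge2$ parts of size $h\ge2$, let $A=V$ and $H=h$. For $u,u'$ in different parts, $S(u,u')$ is the part of $u'$ without $u'$, so $|S(u,u')|=h-1$.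

First take one type of weight $1$ with $A_w=N(w)$ and sign $+$. Then $|A_w|=(k-1)h$, $\sigma_w=\sqrt{k-1}$, $L(u,u')=S(u,u')$ and $\Lambda(u,u')=(h-1)/\sqrt{k-1}$. For $k=h\ge50$ this gives $P(u,u')=7/\sqrt{h-1}$ for vertices in different parts.

Now take one type of weight $1$ with $A_w$ equal to the part of $w$ without $w$, and sign $-$. Then $|A_w|=h-1$, $\sigma_w=1$, and $L(u,u')$ is the part of $u$ without $u$, so $\Lambda(u,u')=h-1$ and $P(u,u')\le7/(h-1)$. The second choice is better by the factor $\sqrt{k-1}$.

**Lemma 6 (sampling).** If $\sum_{\{u,u'\}\subseteq A}P(u,u')\le\beta H|A|$, then $f(G)\ge\dfrac{|A|}{(2+8\beta)H}$.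

In the example with $k\le h$, the second choice gives a total of at most $\frac{n^2}{2}\cdot\frac{7}{h-1}+\frac{nh}2\le 7.5\,hn$ (using $n\le h^2$ and $h\le2(h-1)$), so Lemma 6 yields $f\ge n/(62h)$. The first choice with $k=h\ge50$ has total at least $\frac{n(n-h)}2\cdot\frac7{\sqrt{h-1}}=\frac72\sqrt{h-1}\,hn$, so it forces $\beta\ge\frac72\sqrt{h-1}$ and loses a factor of order $\sqrt h$. Hence listening to all neighbors is not enough: the listening sets must be small.

*Proof of Lemma 6.*

**Step 1: the random induced subgraph.** This step defines $W$. All of the following choices are independent.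

- $U\subseteq A$ contains each vertex of $A$ with probability $1/H$.
- $x_v$, for $v\in A$, is uniform on $[-1,1]$.
- $\tau(w)$, for $w\in V$, is a random type with $\Pr(\tau(w)=\tau)=q_\tau$. With the remaining probability, $w$ gets a null type, with $A_w=\emptyset$, sign $+$ and $\sigma_w=1$.
- $\xi_w$, for $w\in V$, is standard Cauchy, with density $\psi(y)=\frac{1}{\pi(1+y^2)}$.

Write $A_w,s_w,\sigma_w$ for the data of the type that $w$ received, let $y_w=\sum_{v\in U\cap A_w}x_v$, and put
$$w\in W\iff\sigma_w\xi_w\le s_w\,y_w .$$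
The use of the Cauchy law is that $1/\psi$ is a quadratic polynomial, so second moments will suffice to control it.

**Step 2: from coincidences to distinct degrees.** This step reduces the lemma to bounding the probability that two given vertices get the same degree. Let $M=|U\cap W|$ and let $Z$ be the number of unordered pairs in $U\cap W$ with equal degrees in $G[W]$. If the degree classes of $U\cap W$ have sizes $n_1,\dots,n_s$, then $M+2Z=\sum n_i^2\ge M^2/s$. Since $f(G)\ge s$, we get $f(G)\ge M^2/(M+2Z)$, read as $0$ if $M=0$. By Cauchy–Schwarz, $(\mathbb EM)^2\le\mathbb E\frac{M^2}{M+2Z}\cdot\mathbb E(M+2Z)$, so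
$$f(G)\ \ge\ \mathbb E\frac{M^2}{M+2Z}\ \ge\ \frac{(\mathbb EM)^2}{\mathbb EM+2\,\mathbb EZ}.\tag{1}$$
Given $U$ and the types, the map $(x,\xi)\mapsto(-x,-\xi)$ preserves the law and turns $\sigma_w\xi_w\le s_wy_w$ into $\sigma_w\xi_w\ge s_wy_w$. Equality has probability $0$, so $\Pr(w\in W\mid U)=\frac12$, and $\mathbb EM=|A|/(2H)$. We shall prove that for distinct $u,u'\in A$
$$\Pr\big(u,u'\in W,\ \deg_{G[W]}(u)=\deg_{G[W]}(u')\ \big|\ u,u'\in U\big)\le P(u,u').\tag{2}$$
Given (2), $\mathbb EZ\le H^{-2}\sum P(u,u')\le\beta|A|/H$, and (1) gives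
$$f(G)\ge\frac{|A|^2/(4H^2)}{\frac{|A|}{H}\left(\frac12+2\beta\right)}=\frac{|A|}{(2+8\beta)H}.$$

**Step 3: the degree difference.** This step replaces equality of degrees by the vanishing of one random variable. Let
$$\Theta=|W\cap S(u,u')|-|W\cap S(u',u)|.$$
If $u,u'\in W$, the difference of their degrees in $G[W]$ is $|W\cap(N(u)\setminus N(u'))|-|W\cap(N(u')\setminus N(u))|$. A possible edge $uu'$ puts $u'$ in the first set and $u$ in the second, and both are in $W$, so these contributions cancel and the difference is $\Theta$. Therefore the event in (2) implies $\Theta=0$. Exchanging $u$ and $u'$ replaces $\Theta$ by $-\Theta$. So it suffices to fix a type $\tau$ with $\Lambda_\tau(u,u')>0$ and prove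
$$\Pr(\Theta=0\mid u,u'\in U)\le\frac{7}{q_\tau\Lambda_\tau(u,u')}.\tag{3}$$
From here on, condition on $U\ni u,u'$ and on all $x_v$ with $v\ne u$, and put $y_w'=\sum_{v\in U\cap A_w\setminus\{u\}}x_v$.

**Step 4: monotonicity in $x_u$.** This step shows that, with the types and the $\xi_w$ fixed, $\Theta$ is non-decreasing in $x_u$; the sign conditions are made for this.

Let $w\in S(u,u')$, so $u\in N(w)$. If $s_w=-$, then $u\notin A_w$, and whether $w\in W$ does not depend on $x_u$. The same holds if $s_w=+$ and $u\notin A_w$. If $s_w=+$ and $u\in A_w$, then $w\in W$ iff $\zeta_w:=\sigma_w\xi_w-y_w'\le x_u$, so $w$ contributes $\mathbf 1[\zeta_w\le x_u]$ to $\Theta$.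

Let $w\in S(u',u)$, so $u\notin N(w)$. If $s_w=+$, then $u\notin A_w$, and there is no dependence on $x_u$. The same holds if $s_w=-$ and $u\notin A_w$. If $s_w=-$ and $u\in A_w$, then $w\in W$ iff $\sigma_w\xi_w\le-(y_w'+x_u)$, that is, iff $x_u\le\zeta_w:=-\sigma_w\xi_w-y_w'$. So $w$ contributes $-\mathbf 1[x_u\le\zeta_w]=-1+\mathbf 1[\zeta_w<x_u]$.

All contributions are non-decreasing in $x_u$.

**Step 5: the rank argument.** This step recovers the argument used for cliques: among some thresholds that are uniform on $[-1,1]$, the rank of $x_u$ is uniform. Let $w\in L_\tau(u,u')$ with $\tau(w)=\tau$. The law of $\xi_w$ is symmetric, so in both cases of Step 4 the variable $\zeta_w$ has density $z\mapsto\sigma_w^{-1}\psi((z+y_w')/\sigma_w)$. On $[-1,1]$ it is at least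
$$g_w:=\min_{|z|\le1}\sigma_w^{-1}\psi\Big(\frac{z+y_w'}{\sigma_w}\Big)>0,$$
and integrating over $[-1,1]$ gives $2g_w\le1$. So we may realize $\zeta_w$ as a mixture: with probability $2g_w$ (the event $b_w=1$) it is uniform on $[-1,1]$, otherwise it has the residual law. Let
$$J=\{w\in L_\tau(u,u'):\tau(w)=\tau,\ b_w=1\},\qquad r=|J|.$$
Condition further on all types, all $b_w$ and all $\xi_w$ with $w\notin J$. Almost surely,
$$\Theta=a(x_u)+\#\{w\in J:\zeta_w<x_u\},$$
where $a$ is a fixed non-decreasing function by Step 4, and $x_u$ together with $(\zeta_w)_{w\in J}$ are $r+1$ i.i.d. uniform variables on $[-1,1]$. Reveal the set of their values $t_0<\dots<t_r$ (almost surely distinct). Then $x_u$ equals each $t_i$ with probability $\frac1{r+1}$, and if $x_u=t_i$ then $\Theta=a(t_i)+i$. This is strictly increasing in $i$, so at most one $i$ gives $\Theta=0$. Hence the conditional probability of $\Theta=0$ is at most $\frac1{r+1}$.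

**Step 6: averaging over $r$.** This step bounds $\mathbb E\frac1{1+r}$. Given $U$ and $(x_v)_{v\ne u}$, the pairs $(\tau(w),b_w)$ are independent over $w$. So $r$ is a sum of independent Bernoulli variables with means $2q_\tau g_w$, $w\in L_\tau(u,u')$, where $g_w$ and $\sigma_w$ are now computed with $A_w^\tau$. Put $\Gamma=\sum_{w\in L_\tau(u,u')}g_w$. For $t\in[0,1]$, $\mathbb E\,t^r=\prod_w(1-2q_\tau g_w(1-t))\le e^{-2q_\tau\Gamma(1-t)}$, hence
$$\mathbb E\frac{1}{1+r}=\int_0^1\mathbb E\,t^r\,dt\le\int_0^1e^{-2q_\tau\Gamma(1-t)}\,dt\le\frac{1}{2q_\tau\Gamma}.\tag{4}$$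

**Step 7: averaging over $U$ and $x$.** This step bounds $\mathbb E[\Gamma^{-1}]$, which is all that (3) still needs. By Cauchy–Schwarz,
$$\Lambda_\tau(u,u')^2=\Big(\sum_w g_w^{1/2}\cdot\sigma_w^{-1}g_w^{-1/2}\Big)^2\le\Gamma\sum_w\sigma_w^{-2}g_w^{-1},\qquad\text{so}\qquad\Gamma^{-1}\le\Lambda_\tau(u,u')^{-2}\sum_w\sigma_w^{-2}g_w^{-1}.$$
For $|z|\le1$ we have $(z+y)^2\le2+2y^2$, and $\sigma_w\ge1$, so
$$g_w^{-1}=\max_{|z|\le1}\pi\sigma_w\Big(1+\frac{(z+y_w')^2}{\sigma_w^2}\Big)\le\pi\sigma_w\Big(3+\frac{2y_w'^2}{\sigma_w^2}\Big).$$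
Now average, given $u,u'\in U$. The $x_v$ are independent with mean $0$ and variance $\frac13$; in $U\cap A_w^\tau\setminus\{u\}$ the vertex $u'$ counts at most $1$ and each other vertex of $A_w^\tau$ is present with probability $1/H$. So
$$\mathbb E\,y_w'^2=\tfrac13\,\mathbb E\big|U\cap A_w^\tau\setminus\{u\}\big|\le\tfrac13\Big(1+\frac{|A_w^\tau|}{H}\Big)\le\tfrac23\sigma_w^2 .$$
Hence $\mathbb E[g_w^{-1}]\le\pi\sigma_w(3+\frac43)=\frac{13\pi}3\sigma_w\le14\sigma_w$, and
$$\mathbb E[\Gamma^{-1}]\le\Lambda_\tau(u,u')^{-2}\sum_w14\,\sigma_w^{-1}=\frac{14}{\Lambda_\tau(u,u')}.$$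
With Step 5 and (4), $\Pr(\Theta=0\mid u,u'\in U)\le\frac1{2q_\tau}\cdot\frac{14}{\Lambda_\tau(u,u')}$, which is (3). $\square$

## Sets of small diameter are sparse or co-sparse

In the multipartite example the small listening sets came from the complement, in which degrees are small. We need to know where in a general graph $G$ or its complement is sparse.

**Definition (distance).** $\delta(u,v)=|N(u)\triangle N(v)|$. It is a pseudometric on $V$, and "diameter" always refers to $\delta$. In the complete multipartite graph with parts of size $h$, vertices of one part have distance $0$ and vertices of different parts have distance $2h$.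

**Lemma 7.** Let $\emptyset\ne Q\subseteq V$ with $\delta(u,v)\le d$ for all $u,v\in Q$. Then $G[Q]$ or its complement has maximum degree at most $3d$.

*Proof.* Let $N=|Q|$, $c\in Q$, $A_0=N(c)\cap Q$, $a=|A_0|$. A vertex $v\in Q$ misses at most $\delta(c,v)\le d$ vertices of $N(c)$ and has at most $d$ neighbors outside $N(c)$. So it has at least $a-d$ neighbors in $A_0$ and at most $d$ neighbors in $Q\setminus A_0$. Count the edges between $A_0$ and $Q\setminus A_0$: from the side of $Q\setminus A_0$ there are at least $(N-a)(a-d)$, from the side of $A_0$ at most $ad$. So $(N-a)(a-d)\le ad$, that is, $a(N-a)\le Nd$. The larger of $a,N-a$ is at least $N/2$, so $\min\{a,N-a\}\le2d$.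

If $a\le2d$, each $v\in Q$ has degree at most $a+d\le3d$ in $G[Q]$. If $N-a\le2d$, each $v\in Q$ has at most $(N-a)+|A_0\setminus N(v)|\le3d$ non-neighbors in $Q$. $\square$

For a set $Q$ of diameter at most $d$, let $G_Q$ be $G[Q]$ (the *sparse case*) or the complement of $G[Q]$ (the *co-sparse case*), chosen so that $\Delta(G_Q)\le3d$. An independent set of $G_Q$ is homogeneous in $G$, so it has size at most $\hom(G)$. In the multipartite example, all of $V$ has diameter $2h$; its complement has maximum degree $h-1\le6h$, so we may take the co-sparse case.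

## Peeling by maximum degree

Inside one $Q$ the degrees of $G_Q$ may vary a lot, and then a bound on the size of $Q$ by $\Delta(G_Q)$ is wasteful for vertices of small degree. The remedy is to remove vertices of maximum degree one at a time and to charge each pair to the vertex removed first.

**Lemma 8 (peeling).** Let $F$ be a graph on $Q$ with no independent set of size greater than $h$. Order $Q$ as $v_1,\dots,v_N$ so that $v_t$ has maximum degree in $F[\{v_t,\dots,v_N\}]$. For $v=v_t$ put $Q_v=\{v_t,\dots,v_N\}$ and $d^*(v)=\deg_{F[Q_v]}(v)=\Delta(F[Q_v])$. Then: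

(a) $d^*$ is non-increasing along the order. For real $s$, the set $\{v:d^*(v)\le s\}$ is a final segment of the order and induces a subgraph of $F$ of maximum degree at most $s$.

(b) $|Q_v|\le h(d^*(v)+1)$.

(c) Suppose $d^*(v)\ge1$. Call $u'\in Q_v\setminus\{v\}$ *close* to $v$ if $|N_F(v)\cap N_F(u')\cap Q_v|\ge d^*(v)/2$. At most $2d^*(v)$ vertices are close to $v$.

(d) If $d^*(v)\ge4$ and $u'\in Q_v\setminus\{v\}$ is not close to $v$, then at least $d^*(v)/4$ vertices $w\in Q_v\setminus\{u'\}$ satisfy $w\in N_F(v)\setminus N_F(u')$.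

For example, let $F$ be the $4$-cycle $1,2,3,4$. Take $1$ first, with $d^*(1)=2$. The rest is the path $2,3,4$, so next comes $3$ with $d^*(3)=2$, and then $2,4$ with $d^*=0$. The vertex $3$ is close to $1$ (two common neighbors), while $2$ and $4$ are not (none).

*Proof.* (a) The sets $Q_{v_t}$ shrink as $t$ grows, so $\Delta(F[Q_{v_t}])$ does not increase. Hence $\{d^*\le s\}$ is a final segment; if nonempty with first vertex $v$, it equals $Q_v$ and $\Delta(F[Q_v])=d^*(v)\le s$.

(b) The greedy algorithm finds an independent set of size at least $|Q_v|/(d^*(v)+1)$ in $F[Q_v]$, and this is at most $h$.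

(c) Counting pairs in two ways,
$$\sum_{u'\in Q_v}|N_F(v)\cap N_F(u')\cap Q_v|=\sum_{w\in N_F(v)\cap Q_v}\deg_{F[Q_v]}(w)\le d^*(v)^2 ,$$
and each close vertex accounts for at least $d^*(v)/2$.

(d) $N_F(v)\cap Q_v$ has $d^*(v)$ elements and fewer than $d^*(v)/2$ of them lie in $N_F(u')$. So more than $d^*(v)/2$ of them lie outside $N_F(u')$. Discard $u'$ if it is among them; at least $d^*(v)/2-1\ge d^*(v)/4$ remain. $\square$

## Separated clusters

Non-close pairs will be separated by listening sets inside $G_Q$. Close pairs look alike inside $G_Q$, and for them we must know that $\delta(u,u')$ is large. So we need clusters of bounded diameter that are far from each other.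

**Lemma 9 (separated clusters).** Let $X\subseteq V$ and $D>0$. There are $X'\subseteq X$ with $|X'|\ge|X|/2$ and a partition of $X'$ into clusters of diameter at most $2D\log n$, such that $\delta(u,v)>D$ for $u,v$ in different clusters.

*Proof.* Start with $R=X$. While $R\ne\emptyset$, pick $u\in R$ and write $\mathrm{Ball}(r)=\{v\in R:\delta(u,v)\le r\}$. Let $t\ge0$ be the least integer with $|\mathrm{Ball}((t+1)D)|\le2|\mathrm{Ball}(tD)|$. The inequality fails for $0,\dots,t-1$, so $|\mathrm{Ball}(tD)|\ge2^t|\mathrm{Ball}(0)|\ge2^t$. The size is at most $n$, so such a $t$ exists and $t\le\log n$. Make $\mathrm{Ball}(tD)$ a cluster and delete $\mathrm{Ball}((t+1)D)$ from $R$.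

At least half of the deleted vertices are in the cluster, so altogether $|X'|\ge|X|/2$. The cluster has diameter at most $2tD\le2D\log n$. A vertex that remains in $R$ is at distance more than $(t+1)D$ from $u$, hence by the triangle inequality at distance more than $D$ from the cluster; all later clusters consist of such vertices. $\square$

For instance, take $k$ disjoint cliques of size $h\ge4$ and $2\le D<h-1$. Here $\delta=2$ within a clique and $\delta=2(h-1)$ between cliques. Then $\mathrm{Ball}(0)=\{u\}$, while $\mathrm{Ball}(D)$ and $\mathrm{Ball}(2D)$ are both the clique of $u$, so $t=1$ and the clusters are the cliques.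

## Five scales: proof of Theorem 1

Let $h=\hom(G)\ge\sqrt n$ and $k=n/h$, so $1\le k\le h$ and $n\le h^2$. If $h<2^{10}$, then $n/h\le h<2^{10}$ and $f(G)\ge1\ge2^{-10}n/h$. So assume $h\ge2^{10}$. Put $H=h$ and
$$R=h^{1/4},\quad\lambda=2\log n\le4\log h,\quad D_j=\frac{hR^j}{\lambda}\ (0\le j\le3),\quad d_j=hR^j\ (0\le j\le4).$$
Then $d_4=h^2\ge n$. Since $h/\log h$ is increasing for $h\ge e$, $D_0\ge h/(4\log h)\ge2^{10}/40\ge4$.

The target is $\sum_{\{u,u'\}}P(u,u')=O(h|A|)$ with $|A|$ a constant fraction of $n$. It is enough to split the pairs so that each vertex $u$ is charged $O(h)$.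

**Step 1: nested clusters.** This step produces five scales at which diameters are bounded and different clusters are separated. Let $\mathcal Q_4=\{V\}$. For $j=3,2,1,0$ in turn, apply Lemma 9 with $D=D_j$ to each member of $\mathcal Q_{j+1}$ and let $\mathcal Q_j$ be the collection of all resulting clusters. Let $A=\bigcup\mathcal Q_0$. Each of the four rounds keeps at least half of the vertices, so $|A|\ge n/16$. Replace every member of every $\mathcal Q_j$ by its trace on $A$ and drop empty traces. Now $\mathcal Q_0,\dots,\mathcal Q_4=\{A\}$ are successively coarser partitions of $A$, with two properties.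

- Every $Q\in\mathcal Q_j$ has diameter at most $d_j$. For $j=4$ this is $\delta\le n\le d_4$, and for $j\le3$ it is $2D_j\log n=\lambda D_j=d_j$.
- For $j\le3$, vertices in different clusters of $\mathcal Q_j$ satisfy $\delta>D_j$. Indeed, let $j'\ge j$ be the largest index for which they are in different clusters of $\mathcal Q_{j'}$. Then $j'\le3$ and they share a cluster of $\mathcal Q_{j'+1}$, so Lemma 9 applied to that cluster gives $\delta>D_{j'}\ge D_j$.

**Step 2: levels.** This step sorts the vertices of each cluster by degree. For each $j$ and $Q\in\mathcal Q_j$, take $G_Q$ with $\Delta(G_Q)\le3d_j$ from Lemma 7 and apply Lemma 8 to $F=G_Q$. This gives an order of $Q$ and values $d^*\le3d_j$. For $i\ge0$ let $Q^{(i)}=\{v\in Q:d^*(v)\le2^ih\}$. The *level* of $v$ in $Q$ is the least $i$ with $v\in Q^{(i)}$; since $d^*<n$, it is at most $\lceil\log n\rceil$. If $v$ has level $i$, then $Q_v\subseteq Q^{(i)}$ because $d^*$ is non-increasing, and if $i\ge1$ then $d^*(v)>2^{i-1}h$.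

**Step 3: the types.** This step chooses the listening sets: one type for all neighbors, and one for each scale and level.

- Generic type $\mathrm g$: $q_{\mathrm g}=\frac12$, $A_w=N(w)\cap A$, sign $+$.
- Types $(j,i)$ with $0\le j\le4$, $0\le i\le\lceil\log n\rceil$: $q_{j,i}=2^{-i/4}/64$. If $w\in Q^{(i)}$ with $Q\in\mathcal Q_j$, then $A_w=N_{G_Q}(w)\cap Q^{(i)}$, with sign $+$ in the sparse case and $-$ in the co-sparse case. Otherwise $A_w=\emptyset$, with sign $+$.

In the co-sparse case $N_{G_Q}(w)=Q\setminus(N(w)\cup\{w\})$, so the sign conditions hold. The weights sum to at most $\frac12+\frac5{64}\cdot\frac1{1-2^{-1/4}}<0.992<1$.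

**Step 4: the generic estimate.** This step bounds $P$ by the distance. If $\delta(u,u')\ge4$, then
$$P(u,u')\le\frac{56\sqrt k}{\delta(u,u')}.\tag{5}$$
For type $\mathrm g$ we have $\sigma_w\le\sqrt{n/h}=\sqrt k$ and $L_{\mathrm g}(u,u')=S(u,u')$. Also $|S(u,u')|+|S(u',u)|\ge\delta-2\ge\delta/2$, since only $u$ and $u'$ are left out. So one of the two sets has at least $\delta/4$ elements, one of $\Lambda_{\mathrm g}(u,u'),\Lambda_{\mathrm g}(u',u)$ is at least $\delta/(4\sqrt k)$, and $7\cdot2\cdot4=56$.

**Step 5: the local estimate.** This step bounds $P$ for pairs that are not close, and it avoids the loss $\sqrt k$. Let $u,u'\in Q\in\mathcal Q_j$ with $u$ before $u'$ in the order of $Q$, $u$ of level $i$, $d^*(u)\ge4$, and $u'$ not close to $u$. Then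
$$P(u,u')\le\frac{28\cdot2^{i/2}}{q_{j,i}\,d^*(u)}.\tag{6}$$
By Lemma 8(d) there are at least $d^*(u)/4$ vertices $w\in Q_u\setminus\{u'\}\subseteq Q^{(i)}$ with $w\in N_{G_Q}(u)\setminus N_{G_Q}(u')$. For each of them, $u\in N_{G_Q}(w)\cap Q^{(i)}=A_w^{(j,i)}$. In the sparse case $w\in N(u)\setminus N(u')$ and $w\ne u'$, so $w\in S(u,u')$, and the sign is $+$. In the co-sparse case $w\notin N(u)$ and $w\ne u$, while $w\ne u'$ and $w\notin N_{G_Q}(u')$ mean $w\in N(u')$; so $w\in S(u',u)$, and the sign is $-$. In both cases $w\in L_{(j,i)}(u,u')$. By Lemma 8(a), $|A_w^{(j,i)}|\le2^ih$, so $\sigma_w\le2^{i/2}$. Hence $\Lambda_{(j,i)}(u,u')\ge2^{-i/2}d^*(u)/4$, which gives (6).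

**Step 6: assigning and summing.** This step shows that every vertex is charged $O(h)$. Assign each pair $\{u,u'\}\subseteq A$ to the least $j$ such that $u,u'$ lie in a common $Q\in\mathcal Q_j$ (it exists since $\mathcal Q_4=\{A\}$), and to the vertex of the pair that is earlier in the order of $Q$; call that one $u$. If $j\ge1$, the two vertices are in different clusters of $\mathcal Q_{j-1}$, so $\delta(u,u')>D_{j-1}\ge4$. Fix $u$ and $j$, let $Q$ be the member of $\mathcal Q_j$ that contains $u$, and write $d^*=d^*(u)$. We sum $P(u,u')$ over the assigned $u'\in Q_u\setminus\{u\}$.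

*Small degree, $d^*\le3$.* By Lemma 8(b) there are at most $|Q_u|\le4h$ terms, each at most $1$. The sum is at most $4h$.

*$d^*\ge4$, level $0$, $u'$ not close.* By (6), $P\le28\cdot64/d^*=1792/d^*$, and there are at most $|Q_u|\le h(d^*+1)\le\frac54hd^*$ terms. The sum is at most $2240h$.

*$d^*\ge4$, level $i\ge1$, $u'$ not close.* Now $d^*>2^{i-1}h$, so (6) gives
$$P\le\frac{1792\cdot2^{i/4}\cdot2^{i/2}}{2^{i-1}h}=\frac{3584\cdot2^{-i/4}}{h}\le\frac{3584}h .$$
There are at most $n\le h^2$ terms, so the sum is at most $3584h$. The hypothesis $\hom(G)\ge\sqrt n$ enters here.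

*$d^*\ge4$, $u'$ close.* By Lemma 8(c) there are at most $2d^*$ terms. If $d^*\le h$, the sum is at most $2h$. If $d^*>h$ and $j=0$, then $d^*\le3d_0=3h$ and the sum is at most $6h$. If $d^*>h$ and $j\ge1$, there are at most $6d_j=6hR^j$ terms, and by (5) each is at most $56\sqrt k/D_{j-1}=56\sqrt k\,\lambda/(hR^{j-1})$. The sum is at most
$$336\,\lambda R\sqrt k\le336\cdot4\log h\cdot h^{1/4}\cdot h^{1/2}=1344\,h^{3/4}\log h\le3000h ,$$
since $h^{-1/4}\ln h$ is largest at $h=e^4$, so that
$$h^{-1/4}\log h\le\frac{4}{e\ln2}<2.2.\tag{7}$$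
Here one sees why several scales are needed: passing from scale $j-1$ to scale $j$ costs the factor $R$, and $\lambda R\sqrt k$ must be $O(h)$ even when $k=h$.

In every case the pair $(u,j)$ contributes at most $7000h$. There are five values of $j$, so $\sum_{\{u,u'\}\subseteq A}P(u,u')\le35000\,h|A|$.

**Step 7: conclusion.** This step inserts the sum into Lemma 6. With $\beta=35000$ and $H=h$,
$$f(G)\ge\frac{|A|}{280002\,h}\ge\frac{n}{16\cdot280002\,h}\ge10^{-7}\,\frac{n}{\hom(G)}.\qquad\blacksquare$$

## Disjoint cliques and isolated vertices: Proposition 2 and Corollary 3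

*Proof of Proposition 2.* Let $G$ be a disjoint union of $\lceil n/h\rceil$ cliques on $n$ vertices, all of size $h$ except possibly one smaller. Since $n/h\le\sqrt n\le h$ and $h$ is an integer, $\lceil n/h\rceil\le h$. Cliques have size at most $h$ and independent sets have size at most $\lceil n/h\rceil\le h$, so $\hom(G)=h$. In any induced subgraph, vertices of the same clique have equal degree, so $f(G)\le\lceil n/h\rceil\le2n/h$, the last step because $n/h\ge1$. $\square$

So Theorem 1 is tight up to the constant for every admissible value of $\hom(G)$.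

*Proof of Corollary 3.* If $\hom(G)\ge\sqrt n$, use Theorem 1 with its constant $c$. Let $\hom(G)<\sqrt n$. The aim is to raise $\hom$ above the threshold at almost no cost. Add $s=\lceil2\sqrt n\rceil$ isolated vertices to obtain $G'$ on $n'=n+s$ vertices. Then $n\le n'\le n+2\sqrt n+1=(\sqrt n+1)^2$, so
$$\hom(G')\ge s\ge2\sqrt n\ge\sqrt n+1\ge\sqrt{n'},$$
while $\hom(G')\le\hom(G)+s\le\sqrt n+2\sqrt n+1\le4\sqrt n$. In an induced subgraph of $G'$ the added vertices contribute only the degree $0$ and do not change other degrees, so $f(G')\le f(G)+1$. Theorem 1 applied to $G'$ gives $f(G)\ge c\,\frac{n'}{4\sqrt n}-1\ge\frac c4\sqrt n-1$. Since also $f(G)\ge1$, we get $2f(G)\ge\frac c4\sqrt n$, that is, $f(G)\ge\frac c8\sqrt n$. So $c'=c/8$ works.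

For the second claim, if $\hom(G)\ge\sqrt n$ there is nothing to prove, as $c'\le1$; otherwise the minimum in the first claim is $\sqrt n$. It is tight: the graph of Proposition 2 with $h=\lceil\sqrt n\rceil$ has $\hom=h$ and $f\le2n/h\le2\sqrt n$. $\square$

## Below the threshold: proof of Theorem 4

Where does the proof of Theorem 1 break when $h<\sqrt n$? In Step 6, for level $i\ge1$, the number of terms is bounded by $n$, which is no longer at most $h^2$. We now sample $U$ with a density $1/H$ different from $1/h$, and put the most weight on the types at the level where the two bounds $n$ and $h(d^*+1)$ on the number of terms balance.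

Let $n^\varepsilon\le h=\hom(G)\le n^{1/2}$. We may assume $n\ge n_\varepsilon$ for a suitable $n_\varepsilon\ge2$, because for smaller $n$ we have $f(G)\ge1\ge n_\varepsilon^{-2/3}(n^2/h)^{1/3}$. Put
$$H=(nh)^{1/3},\qquad m=\frac nH=\Big(\frac{n^2}{h}\Big)^{1/3},\qquad\rho=\frac Hh=\Big(\frac{n}{h^2}\Big)^{1/3}\ge1 .$$
Direct substitution gives
$$n=H^2\rho,\qquad hH=\frac{H^2}{\rho},\qquad m=\frac{H^2}{h}.\tag{8}$$
Let $R=h^{1/4}\ge n^{\varepsilon/4}$, $\lambda=2\log n\le\frac2\varepsilon\log h$, $d_j=HR^j$, $D_j=HR^j/\lambda$, and let $J$ be least with $HR^J\ge n$. Since $H\le n^{1/2}<n$, we have $J\ge1$; since $R^{\lceil4/\varepsilon\rceil}\ge n$, we have $J\le\lceil4/\varepsilon\rceil$. As $D_0\ge n^{1/3}/(2\log n)$, we have $D_0\ge4$ for $n\ge n_\varepsilon$.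

**Step 1: clusters, levels, types.** This step rebuilds the structure with $J+1$ scales. Let $\mathcal Q_J=\{V\}$, of diameter at most $n\le d_J$. For $j=J-1,\dots,0$ apply Lemma 9 with $D=D_j$ to the members of $\mathcal Q_{j+1}$, let $A=\bigcup\mathcal Q_0$, and take traces on $A$. Then $|A|\ge2^{-J}n$. As before, members of $\mathcal Q_j$ have diameter at most $d_j$, and for $j\le J-1$ vertices in different clusters of $\mathcal Q_j$ are at distance more than $D_j$. Define $G_Q$ and $d^*\le3d_j$ by Lemmas 7 and 8, put $Q^{(i)}=\{v\in Q:d^*(v)\le2^iH\}$, and let the level of $v$ be the least $i$ with $v\in Q^{(i)}$; it is at most $\lceil\log n\rceil$, since $d^*<n$ and $H\ge1$. Use the types $\mathrm g$ and $(j,i)$, $0\le j\le J$, $0\le i\le\lceil\log n\rceil$, with the same listening sets and signs as before, and with weights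
$$q_{\mathrm g}=\frac12,\qquad q_{j,0}=\frac1{8(J+1)},\qquad q_{j,i}=\frac{2^{-|i-i_0|/4}}{64(J+1)}\ (i\ge1),\qquad i_0=2\log\rho .$$
The sum $\sum_i2^{-|i-i_0|/4}$ over integers is at most $2/(1-2^{-1/4})<13$: split it at $i_0$ into two geometric series, each with largest term at most $1$. So the weights sum to at most $\frac12+\frac18+\frac{13}{64}<1$.

**Step 2: the two estimates.** This step adapts (5) and (6). For type $\mathrm g$, $\sigma_w\le\sqrt{n/H}=\sqrt m$, so the argument for (5) gives
$$P(u,u')\le\frac{56\sqrt m}{\delta(u,u')}\qquad\text{if }\delta(u,u')\ge4.\tag{9}$$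
For type $(j,i)$, Lemma 8(a) gives $|A_w|\le2^iH$, and $\sigma_w$ is now defined with this $H$, so again $\sigma_w\le2^{i/2}$. The argument for (6) applies word for word, so (6) holds with the new weights.

**Step 3: summing.** This step shows that each $(u,j)$ is charged $O_\varepsilon(H)$. Assign the pairs as in the proof of Theorem 1, and fix $u$, $j$ and $Q$.

*$d^*\le3$.* At most $|Q_u|\le4h\le4H$ terms, so the sum is at most $4H$.

*$d^*\ge4$, level $0$, $u'$ not close.* By (6), $P\le28\cdot8(J+1)/d^*=224(J+1)/d^*$, with at most $h(d^*+1)\le\frac54Hd^*$ terms. The sum is at most $280(J+1)H$.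

*$d^*\ge4$, level $i\ge1$, $u'$ not close.* Here $2^{i-1}H<d^*\le2^iH$, so
$$P\le\frac{28\cdot2^{i/2}}{q_{j,i}\,2^{i-1}H}=\frac{3584(J+1)}H\,2^{|i-i_0|/4-i/2}.$$
By (8), the number of terms is at most
$$\min\{n,\ h(2^iH+1)\}\le2H^2\min\Big\{\rho,\frac{2^i}\rho\Big\}=2H^2\,2^{i/2-|i-i_0|/2},$$
since $\rho=2^{i_0/2}$. The sum is at most $7168(J+1)H\,2^{-|i-i_0|/4}\le7168(J+1)H$.

*$d^*\ge4$, $u'$ close.* At most $2d^*$ terms. If $d^*\le H$, or if $j=0$ (so $d^*\le3H$), the sum is at most $6H$. If $d^*>H$ and $j\ge1$, there are at most $6HR^j$ terms with $\delta>D_{j-1}\ge4$, and by (9) the sum is at most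
$$6HR^j\cdot\frac{56\sqrt m\,\lambda}{HR^{j-1}}=336\,\lambda R\sqrt m=336\,\lambda h^{-1/4}H\le\frac{1479}{\varepsilon}H,$$
where we used $\sqrt m=Hh^{-1/2}$ from (8), then $\lambda\le\frac2\varepsilon\log h$ and (7).

**Step 4: conclusion.** This step applies Lemma 6. Summing over the $J+1$ scales, $\sum P\le\beta_\varepsilon H|A|$ with $\beta_\varepsilon=(J+1)\big(7168(J+1)+6+1479/\varepsilon\big)$. This is bounded in terms of $\varepsilon$, since $J\le\lceil4/\varepsilon\rceil$. Therefore
$$f(G)\ge\frac{|A|}{(2+8\beta_\varepsilon)H}\ge\frac{2^{-J}}{2+8\beta_\varepsilon}\cdot\frac nH\ge c_\varepsilon\Big(\frac{n^2}{\hom(G)}\Big)^{1/3}.\qquad\blacksquare$$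

## Random graphs: proof of Proposition 5

**Step 1: homogeneous sets.** This step is the first-moment bound on $\hom(G)$. Let $s=\lceil4\ln n/p\rceil+1$. The expected number of independent $s$-sets is at most
$$n^s(1-p)^{s(s-1)/2}\le\exp\Big(s\Big(\ln n-\frac{p(s-1)}2\Big)\Big)\le e^{-s\ln n}=o(1).$$
As $p\le\frac12$, we have $s-1\ge8\ln n$, and the expected number of $s$-cliques is at most $\exp(s(\ln n-\frac{\ln2}2(s-1)))\le\exp(s\ln n(1-4\ln2))=o(1)$. So with high probability $\hom(G)\le s-1\le5\ln n/p$ (for $n\ge3$).

**Step 2: many degrees force a large imbalance.** This step extracts from many distinct degrees an edge count that is far from its mean. Let $t=\lceil3(n^2p)^{1/3}\rceil$ and suppose $f(G)\ge3t$. Then some $G[W']$ has vertices $u_1,\dots,u_{3t}$ of strictly increasing degrees. Put $B=\{u_1,\dots,u_t\}$ and $T=\{u_{2t+1},\dots,u_{3t}\}$. Since $\deg u_{2t+i}-\deg u_i\ge2t$ for $1\le i\le t$,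
$$\sum_{w\in W'}\big(|N(w)\cap T|-|N(w)\cap B|\big)\ge2t^2 .$$
The terms with $w\in T$ sum to $2e(T)-e(T,B)$ and those with $w\in B$ sum to $e(T,B)-2e(B)$. Together they give $2e(T)-2e(B)\le2\binom t2\le t^2$. With $W_0=W'\setminus(T\cup B)$ we get
$$e(W_0,T)-e(W_0,B)\ge t^2.\tag{10}$$

**Step 3: the imbalance is unlikely.** This step bounds the probability that (10) holds for some triple. Fix disjoint $T,B,W_0$ with $|T|=|B|=t$. The means of the two edge counts cancel, so the left side of (10) is a sum of at most $2tn$ independent centered variables, each bounded by $1$ in absolute value and of variance at most $p$. Bernstein's inequality, $\Pr(S\ge x)\le\exp(-x^2/(2v+\frac23x))$ with $v$ an upper bound for the variance of the sum, shows that (10) has probability at most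
$$\exp\Big(-\frac{t^4}{4tnp+t^2}\Big)\le\exp\Big(-\min\Big\{\frac{t^3}{8np},\frac{t^2}2\Big\}\Big)\le e^{-27n/8},$$
because $t^3\ge27n^2p$, and because $n^2p\ge n^{3/2}$ gives $t^2\ge9(n^2p)^{2/3}\ge9n$. There are at most $n^{2t}2^n$ triples, and $t=O(n^{2/3})$, so this is $e^{n\ln2+o(n)}$. Since $\ln2<\frac{27}8$, with high probability (10) fails for all triples. Then
$$f(G)<3t\le9(n^2p)^{1/3}+3\le12(n^2p)^{1/3},$$
as $n^2p\ge1$.

**Step 4: the consequences.** This step translates the bounds into (i) and (ii).

(i) Substitute $p\le5\ln n/\hom(G)$ into $f(G)\le12(n^2p)^{1/3}$ and note $12\cdot5^{1/3}<21$.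

For the lower bounds on $\hom(G)$ we use Turán's bound: a graph of average degree $\bar d$ has an independent set of size at least $n/(\bar d+1)$. With high probability $\bar d+1\le2pn$. Indeed, $e(G)$ has mean $\frac12pn(n-1)\le\frac12pn^2$ and variance at most $\frac12pn^2$, and $\bar d+1>2pn$ means $e(G)>pn^2-\frac n2$, which exceeds the mean by at least $\frac12pn^2-\frac n2\ge\frac14pn^2$ once $pn\ge2$; by Chebyshev the probability is at most $8/(pn^2)=o(1)$. So with high probability $\hom(G)\ge\frac1{2p}$. In particular, if $5n^{-1/2}\ln n\le p\le\frac12n^{-\varepsilon}$, then with high probability $n^\varepsilon\le\hom(G)\le n^{1/2}$. So in this range of $p$ the graph satisfies the hypothesis of Theorem 4, and (i) bounds $f(G)$ from above within a factor $O((\log n)^{1/3})$ of that theorem.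

(ii) Let $p=n^{-1/2}\ln^2n$. Then with high probability $\hom(G)\ge\frac1{2p}=\frac{n^{1/2}}{2\ln^2n}$, and
$$f(G)\,\frac{\hom(G)}n\le12(n^2p)^{1/3}\cdot\frac{5\ln n}{pn}=60\,n^{-1/3}p^{-2/3}\ln n=60\,(\ln n)^{-1/3}\to0,$$
because $p^{-2/3}=n^{1/3}(\ln n)^{-4/3}$. $\square$
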